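\title{Satisfiability of ATL with memoryless imperfect-information strategies is undecidable}

\begin{abstract}
We study the satisfiability problem for alternating-time temporal logic over finite Moore synchronous multi-agent systems, where strategies are memoryless and depend only on the local state of the agent. We prove that for every fixed number $n\ge2$ of agents the problem is $\Sigma^0_1$-complete, already for formulas whose coalitions are empty or singletons, and that it is EXPTIME-complete for one agent. Hence for $n\ge2$ no computable function bounds the size of a smallest model, and the valid formulas have no sound and complete recursive axiomatization. The proof rests on one observation: a memoryless agent that does not see the rest of the system must repeat its action when it returns to a local state, so the nonexistence of a strategy can express that a loop of local states closes. Two such loop tests force two commuting permutations of a finite set, that is, a torus, on which a Turing machine is simulated by tiles.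
\end{abstract}

\section{The problem and the result}\label{sec:problem}

Alternating-time temporal logic (ATL) describes what a group of agents in a system can enforce against all behaviors of the others. Its satisfiability problem asks whether a system with prescribed abilities and inabilities exists at all. The answer depends on what a strategy may look at. We treat the case in which an agent chooses its action by looking at its own current local state and nothing else.

\subsection*{Formulas}
Fix a finite set $PV$ of propositions and a finite set of agents $\mathrm{Agt}=\{1,\dots,n\}$. Formulas are given by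
\[
\varphi ::= p \mid \lnot\varphi \mid \varphi\land\varphi \mid \langle\!\langle \Gamma\rangle\!\rangle X\varphi \mid \langle\!\langle \Gamma\rangle\!\rangle G\varphi\mid \langle\!\langle \Gamma\rangle\!\rangle (\varphi\, U\varphi),
\]
where $p\in PV$ and $\Gamma\subseteq\mathrm{Agt}$ is a \emph{coalition}. The operators $X$, $G$, $U$ are read ``next'', ``always from now on'' and ``until''. The connectives $\lor,\to$ are the usual abbreviations, $\mathit{true}$ abbreviates $p\lor\lnot p$, and $\bot$ abbreviates $\lnot\mathit{true}$; an empty disjunction is $\bot$. We write $\langle\!\langle i\rangle\!\rangle$ for $\langle\!\langle\{i\}\rangle\!\rangle$.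

\subsection*{Models}
A \emph{model} $M$ over $\{1,\dots,n\}$ (a Moore synchronous multi-agent system) consists of the following data. Each agent $i$ has a finite nonempty set $L_i$ of \emph{local states} with an initial local state $\iota_i$, a finite set $Act_i$ of actions, a \emph{protocol} $P_i\colon L_i\to2^{Act_i}\setminus\{\emptyset\}$, and a transition function $t_i$ that assigns a local state $t_i(g,a)\in L_i$ to every \emph{global state} $g=(g_1,\dots,g_n)\in L_1\times\dots\times L_n$ and every action $a\in P_i(g_i)$. Thus the next local state of agent $i$ depends on the whole global state and on the action of $i$, but not on the simultaneous actions of the others. A joint action $\alpha=(a_1,\dots,a_n)$ with $a_i\in P_i(g_i)$ leads from $g$ to the \emph{successor}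
\[
T(g,\alpha)=(t_1(g,a_1),\dots,t_n(g,a_n)).
\]
The initial global state is $\iota=(\iota_1,\dots,\iota_n)$, and $St$ is the set of global states reachable from $\iota$. Finally, $V\colon St\to2^{PV}$ lists the propositions true at each state. The \emph{size} of $M$ is $\sum_i(|L_i|+|Act_i|)$.

With $A_i(g)=\{t_i(g,a):a\in P_i(g_i)\}$, the definition of $T$ gives the \emph{product form} of successor sets:
\begin{equation}\label{eq:product}
\{\text{successors of }g\}=A_1(g)\times\dots\times A_n(g)\ne\emptyset .
\end{equation}

\subsection*{Strategies and semantics}
Agent $i$ cannot distinguish $g$ from $g'$, written $g\sim_ig'$, if $g_i=g'_i$. For $\Gamma\ne\emptyset$ let $\sim_\Gamma=\bigcup_{i\in\Gamma}\sim_i$, and let $\sim_\emptyset$ be the identity. All strategies are memoryless. An \emph{imperfect-information strategy} of agent $i$ is a map $\sigma_i\colon L_i\to Act_i$ with $\sigma_i(l)\in P_i(l)$; at the global state $g$ it prescribes $\sigma_i(g_i)$. A \emph{perfect-information strategy} is a map $\sigma_i\colon St\to Act_i$ with $\sigma_i(g)\in P_i(g_i)$. For a tuple $\sigma_\Gamma=(\sigma_i)_{i\in\Gamma}$, the set $out(g,\sigma_\Gamma)$ of \emph{outcomes} consists of the infinite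 paths $\lambda=\lambda[0]\lambda[1]\cdots$ with $\lambda[0]=g$ and $\lambda[k+1]=T(\lambda[k],\alpha^k)$, where in $\alpha^k$ the agents of $\Gamma$ play the actions prescribed at $\lambda[k]$ and the other agents play arbitrary actions allowed by their protocols.

The \emph{imperfect-information semantics}, with memoryless uniform strategies in the style of Schobbens' $\mathrm{ATL}_{ir}$, is defined at states $g\in St$. We put $M,g\models p$ iff $p\in V(g)$, and $\lnot,\land$ have their usual meaning. A formula $\langle\!\langle\Gamma\rangle\!\rangle\gamma$ holds at $g$ iff there is a tuple $\sigma_\Gamma$ of imperfect-information strategies such that for every $g'\in St$ with $g\sim_\Gamma g'$ and every $\lambda\in out(g',\sigma_\Gamma)$ the path $\lambda$ satisfies $\gamma$, where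
\begin{itemize}
\item $\lambda$ satisfies $X\varphi$ if $M,\lambda[1]\models\varphi$;
\item $\lambda$ satisfies $G\varphi$ if $M,\lambda[k]\models\varphi$ for all $k\ge0$;
\item $\lambda$ satisfies $\varphi\,U\psi$ if there is $k\ge0$ with $M,\lambda[k]\models\psi$ and $M,\lambda[j]\models\varphi$ for all $j<k$.
\end{itemize}
So the coalition needs one strategy that succeeds from every state that one of its members considers possible. The \emph{perfect-information semantics} uses perfect-information strategies and only $g'=g$. We omit $M$ when it is clear, and unless stated otherwise the semantics is the imperfect-information one.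

\subsection*{Satisfiability}
An input is a number $n\ge1$ and a formula $\phi$ over $\{1,\dots,n\}$; the set $PV$ is the set of propositions of $\phi$. The formula is \emph{satisfiable} if $M,\iota\models\phi$ for some model $M$ over exactly the agents $\{1,\dots,n\}$, and \emph{valid} if $M,\iota\models\phi$ for all such models. The satisfiability problem is called $\mathrm{ATL}_i$-SAT under the imperfect-information semantics and $\mathrm{ATL}_I$-SAT under the perfect-information semantics. The question, posed in~\cite{msatl}, is whether $\mathrm{ATL}_i$-SAT is decidable.

It is known that $\mathrm{ATL}_I$-SAT is EXPTIME-complete, and that model checking under the imperfect-information semantics is $\Delta_2^P$-complete. Since models are finite, $\mathrm{ATL}_i$-SAT is recursively enumerable, and it is decidable exactly if the search for a model can be cut off at a computable size (Section~\ref{sec:basic}). With one agent the two semantics coincide. A formula refers to states only through finitely many propositions, so one may well guess that hiding part of the state from the agents raises the complexity but leaves a computable bound on models. The guess fails as soon as there are two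 agents.

Recall that $\Sigma^0_1$ is the class of recursively enumerable sets and $\Pi^0_1$ the class of their complements. A set is $\Sigma^0_1$-complete if it lies in $\Sigma^0_1$ and every $\Sigma^0_1$ set is many-one reducible to it; such a set is undecidable, and its complement is $\Pi^0_1$-complete and not recursively enumerable.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item For every fixed $n\ge2$, satisfiability of ATL formulas over $\{1,\dots,n\}$ under the imperfect-information semantics is $\Sigma^0_1$-complete, hence undecidable. This already holds for formulas whose coalitions are $\emptyset$ or singletons. Consequently $\mathrm{ATL}_i$-SAT is $\Sigma^0_1$-complete.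
\item For $n=1$ the problem is EXPTIME-complete. So for fixed $n$ it is decidable if and only if $n=1$.
\item For $n\ge2$, no computable function bounds the size of a smallest model of a satisfiable formula. The set of valid formulas is $\Pi^0_1$-complete, so it has no sound and complete recursive axiomatization.
\end{enumerate}
\end{theorem}

Section~\ref{sec:basic} contains the upper bound and the case $n=1$. Section~\ref{sec:toy} shows on a two-element example how a formula detects that a loop of local states closes. Section~\ref{sec:tilings} reduces the halting problem to a tiling problem on finite tori and describes tori by two loop equations. Sections~\ref{sec:formula} and~\ref{sec:converse} construct a formula that is satisfiable exactly if a tiling exists, and Section~\ref{sec:end} assembles the proof.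

\section{Derived operators, the upper bound, and one agent}\label{sec:basic}

\subsection*{Derived operators}
Put
\[
\mathsf{AX}\,\varphi=\langle\!\langle\emptyset\rangle\!\rangle X\varphi,\qquad
\mathsf{AG}\,\varphi=\langle\!\langle\emptyset\rangle\!\rangle G\varphi,\qquad
\mathsf{EX}\,\varphi=\lnot\mathsf{AX}\,\lnot\varphi .
\]
The outcomes of the empty strategy are all paths, and $\sim_\emptyset$ is the identity. So $\mathsf{AX}\,\varphi$ says that all successors satisfy $\varphi$, $\mathsf{EX}\,\varphi$ that some successor does, and $\mathsf{AG}\,\varphi$ that all states reachable in zero or more steps do. In particular $\iota\models\mathsf{AG}\,\varphi$ means that $\varphi$ holds on all of $St$, and $\iota\models\mathsf{AX}\,\mathsf{AG}\,\varphi$ (respectively $\iota\models\mathsf{AX}\,\mathsf{AX}\,\mathsf{AG}\,\varphi$) means that $\varphi$ holds at the end of every path from $\iota$ of length at least one (respectively two).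

The quantification over indistinguishable states makes knowledge definable. Put
\[
K_i\varphi=\langle\!\langle i\rangle\!\rangle(\bot\,U\varphi),\qquad \hat K_i\varphi=\lnot K_i\lnot\varphi .
\]
A path satisfies $\bot\,U\varphi$ iff its first state satisfies $\varphi$, since $k\ge1$ would require $\bot$ at position $0$. Strategies exist because protocols are nonempty, and outcome sets are nonempty by~\eqref{eq:product}. Hence $g\models K_i\varphi$ iff $\varphi$ holds at \emph{every} $g'\in St$ with $g'_i=g_i$, and $g\models\hat K_i\varphi$ iff $\varphi$ holds at \emph{some} such $g'$.

\subsection*{The upper bound}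

\begin{proposition}\label{prop:re}
The relation $M,\iota\models\phi$ is decidable, and $\mathrm{ATL}_i$-SAT is in $\Sigma^0_1$.
\end{proposition}

\begin{proof}
We compute the set of states satisfying each subformula, from the inside out. For $\langle\!\langle\Gamma\rangle\!\rangle\gamma$ there are finitely many tuples $\sigma_\Gamma$. For each of them, the outcomes are the infinite paths in the finite graph on $St$ whose edges are the transitions compatible with $\sigma_\Gamma$, and every vertex has an outgoing edge. All paths from $g'$ satisfy $X\varphi$ iff all out-neighbors of $g'$ satisfy $\varphi$, and they satisfy $G\varphi$ iff all vertices reachable from $g'$ do. They satisfy $\varphi\,U\psi$ iff $g'\in Z$, where $Z$ is the least set that contains all $\psi$-states and every $\varphi$-state all of whose out-neighbors lie in $Z$. One direction is an induction on the stage at which $g'$ enters $Z$. For the other, a state outside $Z$ falsifies $\psi$ and either falsifies $\varphi$ or has an out-neighbor outside $Z$, and following such neighbors produces a path that violates $\varphi\,U\psi$.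

Given $(n,\phi)$, enumerate all models over $\{1,\dots,n\}$ up to renaming of states and actions, labeled with the propositions of $\phi$, and accept when one of them satisfies $\phi$.
\end{proof}

Up to renaming there are finitely many models of each size. So a computable function $f$ such that every satisfiable $\phi$ has a model of size at most $f(\phi)$ makes satisfiability decidable. Conversely, if satisfiability is decidable, one computes such an $f$ by searching for a smallest model of each satisfiable formula.

\subsection*{One agent}
Recall that the logic CTL is interpreted on total Kripke structures, that is, directed graphs with vertices labeled by propositions in which every vertex has an outgoing edge. Its temporal operators are $X$, $G$, $U$, each prefixed by a quantifier $\mathsf A$ (on all infinite paths from the current vertex) or $\mathsf E$ (on some such path). Satisfiability of CTL is EXPTIME-hard, and every satisfiable CTL formula has a finite model~\cite{eh}.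

\begin{proposition}\label{prop:one}
For $n=1$, satisfiability under the imperfect-information semantics is EXPTIME-complete.
\end{proposition}

\begin{proof}
\emph{Upper bound.} Global states are local states of agent $1$, so $\sim_1$ is the identity. A strategy $L_1\to Act_1$ restricts to a strategy on $St$; a strategy on $St$ extends to $L_1$ because protocols are nonempty; and outcomes from states of $St$ depend only on the values on $St$. By induction on formulas the two semantics agree, so the EXPTIME bound for $\mathrm{ATL}_I$-SAT applies.

\emph{Lower bound.} A one-agent model gives a finite total Kripke structure on $St$, all of whose vertices are reachable from $\iota$. Conversely, such a structure is a one-agent model in which the actions at a vertex are its out-neighbors and $t_1(g,a)=a$. The truth of a CTL formula at a vertex depends only on the part of the structure reachable from it, so a CTL formula is satisfiable iff it holds at the initial state of a one-agent model. Translate CTL into ATL in linear size: $\mathsf A$ becomes $\langle\!\langle\emptyset\rangle\!\rangle$, $\mathsf{EX}\,\varphi$ becomes $\lnot\langle\!\langle\emptyset\rangle\!\rangle X\lnot\varphi$, $\mathsf{EG}\,\varphi$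 becomes $\lnot\langle\!\langle\emptyset\rangle\!\rangle(\mathit{true}\,U\lnot\varphi)$, and $\mathsf E(\varphi\,U\psi)$ becomes $\langle\!\langle1\rangle\!\rangle(\varphi\,U\psi)$. Only the last clause involves a strategy. A strategy of the only agent has exactly one outcome, so $\langle\!\langle1\rangle\!\rangle(\varphi\,U\psi)$ implies $\mathsf E(\varphi\,U\psi)$. Conversely, take a shortest path $g^0\cdots g^k$ with $g^k\models\psi$ and $g^j\models\varphi$ for $j<k$. It visits no state twice, since cutting out a cycle would shorten it. So the choice, at $g^j$, of an action leading to $g^{j+1}$ (for $j<k$) extends to a memoryless strategy, and its outcome begins with $g^0\cdots g^k$.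
\end{proof}

\section{Detecting that a loop closes}\label{sec:toy}

To encode a grid, a formula must say that two routes end in the \emph{same} place, while propositions only say that they end in places with the same label. The following example shows how strategies supply the missing equality test.

Let $D$ be a finite set, $F\colon D\to D$ a map and $x_0\in D$. Define a model $M_F$ with two agents. Agent $1$ has local states $x\in D$ and $(x,\beta)$ with $x\in D$, $\beta\in\{r,b\}$, and starts at $x_0$. At $x$ it has the actions $r$ and $b$, and action $\beta$ leads to $(x,\beta)$; from $(x,\beta)$ its only action leads to $F(x)$. The intermediate state $(x,\beta)$ serves to make the chosen action visible to a proposition. Agent $2$ has local states $h$ (initial), $\rho$, $\omega$ and a single action. It keeps its local state while $g_1\in D$; when $g_1\notin D$ it passes from $h$ to $\rho$, from $\rho$ to $\omega$ and from $\omega$ to $\omega$. The proposition $v_\beta$ holds when $g_1$ has the form $(x,\beta)$, $\mathit{home}$ holds when $g_2=h$, and $\mathit{ret}$ when $g_2=\rho$. Let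
\[
\mathit{caught}=(\mathit{home}\land v_b)\lor(\mathit{ret}\land v_r).
\]
To avoid being caught, agent $1$ has to play $r$ in the first round and $b$ in the second.

\begin{proposition}\label{prop:toy}
$M_F,\iota\models\lnot\langle\!\langle1\rangle\!\rangle G\lnot\mathit{caught}$ if and only if $F(x_0)=x_0$.
\end{proposition}

\begin{proof}
Let $F(x_0)=x_0$ and let $\sigma_1$ be a strategy. If $\sigma_1(x_0)=b$, the outcome from $\iota$ reaches $((x_0,b),h)$, which is caught. If $\sigma_1(x_0)=r$, the outcome begins with
\[
(x_0,h),\quad((x_0,r),h),\quad(x_0,\rho),\quad((x_0,r),\rho),
\]
and the last state is caught. Now let $F(x_0)\ne x_0$, and take $\sigma_1$ with $\sigma_1(x_0)=r$ and $\sigma_1(F(x_0))=b$. The outcome from $\iota$ passes through $((x_0,r),h)$, $(F(x_0),\rho)$, $((F(x_0),b),\rho)$ and then has $g_2=\omega$ forever, so it is never caught. The state $(x_0,\rho)$ is not reachable, because the only reachable state with $g_1\in D$ and $g_2=\rho$ is $(F(x_0),\rho)$. So the only other reachable state that can be indistinguishable from $\iota$ for agent $1$ is $(x_0,\omega)$, from which no path is caught.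
\end{proof}

Take $D=\{0,1\}$ and let $F$ be the identity or the transposition. In both models a state with $g_1\in D$ has two successors, labeled $v_r$ and $v_b$, a state with $g_1\notin D$ has one successor, agent $2$ evolves in the same way, and no label depends on the element of $D$. So the labeled trees of paths from $\iota$ are isomorphic, and yet the formula separates the two models. Under perfect information it does not: the strategy that plays $r$ at $(x,h)$ and $b$ at $(x,\rho)$ escapes for every $F$. The example also needs its second agent, whose local state records the round number where agent $1$ cannot see it.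

\section{Seeded torus tilings}\label{sec:tilings}

Satisfiability in finite models is a $\Sigma^0_1$ problem, so the problem to be reduced to it should also ask for a finite object. Tilings of finite tori are suitable because a torus can be described by closing loops.

A \emph{tile system} is a tuple $(\mathcal T,\mathrm{Hor},\mathrm{Ver},\mathsf K)$ with $\mathcal T$ a finite set of tiles, $\mathrm{Hor},\mathrm{Ver}\subseteq\mathcal T^2$ and $\mathsf K\in\mathcal T$. A \emph{seeded torus tiling} is a map $\tau\colon\mathbb Z_m^2\to\mathcal T$, for some $m\ge1$, such that $\tau(0,0)=\mathsf K$ and, for all $i,j\in\mathbb Z_m$,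
\[
(\tau(i,j),\tau(i+1,j))\in\mathrm{Hor},\qquad(\tau(i,j),\tau(i,j+1))\in\mathrm{Ver}.
\]

\subsection*{From Turing machines to tilings}
We use deterministic Turing machines $N$ with tape cells $0,1,2,\dots$, state set $Q$, alphabet $\Sigma$ with blank $\sqcup$, start state $q_0$, halting state $q_h$ and transition function $\delta\colon(Q\setminus\{q_h\})\times\Sigma\to Q\times\Sigma\times\{-1,+1\}$. The machine starts on cell $0$ of the empty tape and never moves left from cell $0$. Every machine can be effectively brought into this standard normal form, and the halting problem on the empty tape is $\Sigma^0_1$-complete.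

\begin{lemma}\label{lem:tm}
There is a computable map from machines $N$ to tile systems such that $N$ halts on the empty tape iff its tile system has a seeded torus tiling.
\end{lemma}

The tiling draws the computation inside a frame. The seed $\mathsf K$ is the corner, tiles $\mathsf B$ form the bottom row, tiles $\mathsf W$ form the left wall, and the interior rows carry successive configurations. On a torus the wall reappears on the right and the bottom reappears on top, and the rules allow the computation to touch the top only in the halting state.

\begin{proof}
Let $\Lambda=\Sigma\cup(Q\times\Sigma)$; the letters in $Q\times\Sigma$ are \emph{head letters}, and a head letter $(q,a)$ is \emph{active} if $q\ne q_h$. A configuration is a sequence over $\Lambda$ with exactly one head letter. Let $C_0,C_1,\dots$ be the configurations of $N$ on the empty tape, where $C_{t+1}=C_t$ if $C_t$ is in state $q_h$. For $c\in\Lambda$ and $c_-,c_+\in\Lambda\cup\{\#\}$ define the next content $\mathrm{nx}(c_-,c,c_+)$ of a cell with content $c$ and neighbors $c_-,c_+$: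
\begin{itemize}
\item if $c=(q,a)$ is active and $\delta(q,a)=(q',a',\pm1)$, it is $a'$; if $c=(q_h,a)$, it is $c$;
\item if $c\in\Sigma$, it is $(q',c)$ if $c_-$ is active with $\delta(c_-)=(q',a',+1)$ for some $a'$; otherwise it is $(q',c)$ if $c_+$ is active with $\delta(c_+)=(q',a',-1)$ for some $a'$; otherwise it is $c$.
\end{itemize}
Let $I$ be the set of triples $\langle c_-,c,c_+\rangle$, except those in which $c_+=\#$, $c$ is active and $\delta(c)$ moves right. The \emph{windows} of a word $c_0\cdots c_{w-1}\in\Lambda^w$ are the triples $\langle c_{i-1},c_i,c_{i+1}\rangle$ for $0\le i<w$, where $c_{-1}=c_w=\#$. We use the following fact in both directions.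

\smallskip
$(\ast)$ \emph{Suppose the head of $C_t$ is on one of the cells $0,\dots,w-1$ and all windows of the restriction of $C_t$ to these cells lie in $I$. Then the head of $C_{t+1}$ is on one of these cells, and applying $\mathrm{nx}$ to the windows yields the restriction of $C_{t+1}$.}
\smallskip

If the head letter is not active, no window contains an active letter and $\mathrm{nx}$ returns the middle letter of each window. If the head letter is active, on cell $p$, then the head does not move left from cell $0$ by the normal form and does not move right from cell $w-1$ by the definition of $I$. The map $\mathrm{nx}$ writes the new symbol on cell $p$ and puts the new state on the cell to which the head moves. It leaves the neighbor on the other side unchanged, because that cell sees one head letter, moving away from it, and it leaves all other cells unchanged, because they see no head letter. This proves $(\ast)$.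

Let $\mathcal T=\{\mathsf K,\mathsf B,\mathsf W\}\cup I$. The relation $\mathrm{Hor}$ consists of $(\mathsf K,\mathsf B)$, $(\mathsf B,\mathsf B)$, $(\mathsf B,\mathsf K)$ and all pairs of tiles of the forms
\[
(\mathsf W,\langle\#,c,c_+\rangle),\qquad(\langle c_-,c,c_+\rangle,\langle c,c_+,c'\rangle),\qquad(\langle c_-,c,\#\rangle,\mathsf W).
\]
The relation $\mathrm{Ver}$ consists of $(\mathsf K,\mathsf W)$, $(\mathsf W,\mathsf W)$, $(\mathsf W,\mathsf K)$ and all pairs of tiles of the forms
\begin{itemize}
\item $(\mathsf B,\langle c_-,c,c_+\rangle)$ with $c=(q_0,\sqcup)$ if $c_-=\#$ and $c=\sqcup$ if $c_-\ne\#$;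
\item $(\langle c_-,c,c_+\rangle,\langle c'_-,c',c'_+\rangle)$ with $c'=\mathrm{nx}(c_-,c,c_+)$;
\item $(\langle c_-,c,c_+\rangle,\mathsf B)$ with $c$ not active.
\end{itemize}
For example, if $\delta(q_0,\sqcup)=(q_h,1,+1)$, the following array, with row $0$ at the bottom, is a seeded tiling of $\mathbb Z_3^2$:
\[
\begin{array}{c|cc}
\mathsf W&\langle\#,1,(q_h,\sqcup)\rangle&\langle1,(q_h,\sqcup),\#\rangle\\
\mathsf W&\langle\#,(q_0,\sqcup),\sqcup\rangle&\langle(q_0,\sqcup),\sqcup,\#\rangle\\ \hline
\mathsf K&\mathsf B&\mathsf B
\end{array}
\]

\emph{Suppose $N$ halts} after exactly $T$ steps. Let $w=T+1$ and $m=w+1$. Put $\tau(0,0)=\mathsf K$ and, for $1\le i,j\le w$, put $\tau(i,0)=\mathsf B$, $\tau(0,j)=\mathsf W$, and let $\tau(i,j)$ be the window at cell $i-1$ of the restriction of $C_{j-1}$ to the cells $0,\dots,w-1$. The head of $C_t$ is on a cell $\le t$. So it is always inside the strip, and an active head letter, which occurs only for $t\le T-1$, is on a cell $\le w-2$; hence all these windows lie in $I$. Row $0$ reads cyclically $\mathsf K\mathsf B\cdots\mathsf B$, and each other row reads $\mathsf W$ followed by the windows of a word, so the horizontal conditions hold. Column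 $0$ reads cyclically $\mathsf K\mathsf W\cdots\mathsf W$. In a column $i\ge1$, the pair from row $0$ to row $1$ is allowed because row $1$ carries $C_0$ and $c_-=\#$ exactly for $i=1$; the pairs from row $j$ to row $j+1$ for $1\le j<w$ are allowed by $(\ast)$; and the pair from row $w$ back to row $0$ is allowed because $C_{w-1}=C_T$ has no active letter.

\emph{Conversely}, let $\tau$ be a seeded tiling of $\mathbb Z_m^2$. We first recover the frame. Under $\mathrm{Hor}$, tiles in $\{\mathsf K,\mathsf B\}$ are followed by tiles in $\{\mathsf K,\mathsf B\}$, and tiles in $\{\mathsf W\}\cup I$ by tiles in $\{\mathsf W\}\cup I$. Rows are cyclic, so each row lies entirely in one of these two sets. Under $\mathrm{Ver}$ the sets $\{\mathsf K,\mathsf W\}$ and $\{\mathsf B\}\cup I$ are closed in the same sense, so each column lies entirely in one of them. Row $0$ and column $0$ contain $\mathsf K$, and $(\mathsf K,\mathsf K)$ is in neither relation. Hence there are $w,\eta$ with $1\le w,\eta<m$ such that $\tau(i,0)=\mathsf B$ for $1\le i\le w$, $\tau(w+1,0)=\mathsf K$, $\tau(0,j)=\mathsf W$ for $1\le j\le\eta$, and $\tau(0,\eta+1)=\mathsf K$. Let $1\le i\le w$ and $1\le j\le\eta$. Row $j$ lies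 in $\{\mathsf W\}\cup I$, row $\eta+1$ in $\{\mathsf K,\mathsf B\}$, column $i$ in $\{\mathsf B\}\cup I$, and column $w+1$ in $\{\mathsf K,\mathsf W\}$. Intersecting, $\tau(i,j)\in I$, $\tau(w+1,j)=\mathsf W$ and $\tau(i,\eta+1)=\mathsf B$.

By $\mathrm{Hor}$, the triples $\tau(1,j),\dots,\tau(w,j)$ are the windows of the word $u_j\in\Lambda^w$ formed by their middle letters; in particular $c_-=\#$ exactly for $i=1$. The vertical pairs from $\mathsf B$ make $u_1$ the restriction of $C_0$ to the cells $0,\dots,w-1$. By induction on $j$ and $(\ast)$, the word $u_j$ is the restriction of $C_{j-1}$ and contains its head letter. The vertical pairs from row $\eta$ to $\mathsf B$ show that the head letter of $C_{\eta-1}$ is not active. So $N$ halts.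
\end{proof}

Both restrictions in this construction are needed. Without the seed, the single tile $\langle\sqcup,\sqcup,\sqcup\rangle$ tiles $\mathbb Z_1^2$ for every $N$. Without the triples excluded from $I$, the head of a machine that runs to the right forever would leave the strip, and the next row, containing no head letter, could be followed by $\mathsf B$.

\subsection*{A torus from two triangles}
On $\mathbb Z_m^2$ consider the moves $r$ (right), $u$ (up) and $b$ (diagonally back):
\begin{equation}\label{eq:moves}
F_r(i,j)=(i+1,j),\qquad F_u(i,j)=(i,j+1),\qquad F_b(i,j)=(i-1,j-1).
\end{equation}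
They satisfy $F_bF_uF_r=\mathrm{id}=F_bF_rF_u$. These equations say that loops close, which is what the test of Section~\ref{sec:toy} can detect, whereas $F_uF_r=F_rF_u$ compares the ends of two different routes. On a finite set the two loop equations suffice.

\begin{lemma}\label{lem:torus}
Let $D$ be a finite set with maps $F_r,F_u,F_b\colon D\to D$ such that $F_bF_uF_r=\mathrm{id}=F_bF_rF_u$. Let $\theta\colon D\to\mathcal T$ satisfy $(\theta(x),\theta(F_r(x)))\in\mathrm{Hor}$ and $(\theta(x),\theta(F_u(x)))\in\mathrm{Ver}$ for all $x\in D$, and $\theta(x_0)=\mathsf K$ for some $x_0\in D$. Then a seeded torus tiling exists.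
\end{lemma}

\begin{proof}
The map $F_b$ is surjective, hence bijective since $D$ is finite. So $F_uF_r=F_b^{-1}=F_rF_u$. These compositions are injective, so $F_r$ and $F_u$ are injective, hence permutations of $D$, and they commute. Let $m=|D|!$, so that $F_r^m=F_u^m=\mathrm{id}$. Then $\tau(i,j)=\theta(F_r^iF_u^j(x_0))$ is well defined on $\mathbb Z_m^2$ and $\tau(0,0)=\mathsf K$. With $x=F_r^iF_u^j(x_0)$ we have $\tau(i+1,j)=\theta(F_r(x))$ and, by commutation, $\tau(i,j+1)=\theta(F_u(x))$.
\end{proof}

Finiteness is essential already for commutation: on the set of all words over $\{r,u\}$, let $F_r$ and $F_u$ append a letter and let $F_b$ delete the last two letters (and fix shorter words). Both loop equations hold, but $F_uF_r\ne F_rF_u$.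

\section{The formula and its intended model}\label{sec:formula}

Fix $n\ge2$ and a tile system. We want a formula $\Phi$ all of whose models contain the data of Lemma~\ref{lem:torus}, with $D$ a set of local states of agent $1$, called \emph{cells}. Throughout, $\beta$ ranges over $\{r,u,b\}$, $\alpha$ ranges over $\{r,u\}$, and $\bar\alpha$ is the element of $\{r,u\}$ other than $\alpha$. We put $Q_r=\mathrm{Hor}$ and $Q_u=\mathrm{Ver}$.

\subsection*{What the formula has to achieve}
In Section~\ref{sec:toy} the model was given and only $F$ was unknown. Now the formula itself must impose the structure, and three difficulties arise.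

\emph{Moves must be functions on cells.} The next local state of agent $1$ depends on the whole global state. We therefore introduce a proposition $\mathit{home}$ which forces the agents $2,\dots,n$ to be in their initial local states. At $\mathit{home}$ states the global state is determined by $g_1$.

\emph{Every cell must be tested.} It would not work to place the test at a state $(x,h)$ for each cell $x$. The operator $\langle\!\langle1\rangle\!\rangle$ quantifies over all states with first component $x$, and if $(x,\rho)$ is reachable, then $r$ is punished from $(x,\rho)$ and $b$ from $(x,h)$, whether or not the loop through $x$ closes. So the test starts at $\iota$, which agent $1$ recognizes, and agent $1$ picks the cell to be tested in its first action. This requires every cell to be reachable from $\iota$ in one step. We enforce it by a proposition $\mathit{entry}$ that can hold only after exactly one step, and by requiring that every cell occur in an $\mathit{entry}$ state.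

\emph{The loop must be prescribed.} Agent $1$ has to be caught unless it plays $\alpha,\bar\alpha,b$ and then $b$ once more. To count moves, cells carry a \emph{level} in $\mathbb Z_3$ that each move raises by one; on the torus this is $i+j$, since $F_b$ changes it by $-2\equiv1\pmod 3$. There is one test for each starting level $k$. To forbid $\alpha,\alpha$, agent $2$ may leave home after a move $\alpha$, remember $\alpha$ in a local state labeled $\mathit{mem}_\alpha$, and watch the next move. Agent $1$ does not see whether this has happened.

\subsection*{The model of a tiling}
Let a seeded torus tiling of $\mathbb Z_{m'}^2$ be given. Composing it with the reduction map $\mathbb Z_{3m'}^2\to\mathbb Z_{m'}^2$ gives a seeded tiling $\tau$ of $\mathbb Z_m^2$ with $3\mid m$. Let $D=\mathbb Z_m^2$, let $F_r,F_u,F_b$ be as in~\eqref{eq:moves}, and let $\ell(i,j)=i+j\bmod3$, which is well defined and satisfies $\ell(F_\beta(x))=\ell(x)+1$. Define the model $M_\tau$ as follows.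

\emph{Agent $1$} has local states $\bullet$ (initial), $x\in D$ and $(x,\beta)$. At $\bullet$ its actions are the elements of $D$, and action $x$ leads to $x$. At $x$ its actions are $r,u,b$, and action $\beta$ leads to $(x,\beta)$. At $(x,\beta)$ its only action leads to $F_\beta(x)$. These transitions do not depend on the other agents.

\emph{Agent $2$} has local states $h$ (initial), $e,\mu_r,\mu_u,\rho,\omega$, two actions at $h$ and one action elsewhere. Its next local state is given by the table, in which ``$h$ or $y$'' means that one action leads to $h$ and the other to $y$, and a single entry is the result of all available actions.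
\[
\begin{array}{l|cccc}
 & g_1=\bullet & g_1\in D & g_1=(x,\alpha) & g_1=(x,b)\\ \hline
g_2=h & h\text{ or }e & h & h\text{ or }\mu_\alpha & \rho\\
g_2\in\{\mu_r,\mu_u,\rho\} & \omega & g_2 & \omega & \omega\\
g_2\in\{e,\omega\} & \omega&\omega&\omega&\omega
\end{array}
\]

\emph{Agents $j\ge3$} have one local state and one action; we suppress their components.

The propositions and their labeling are as follows.
\begin{itemize}
\item Group A: $\mathit{init}$ holds iff $g_1=\bullet$; $\mathit{cell}$ iff $g_1\in D$; $v_\beta$ iff $g_1=(x,\beta)$ for some $x$.
\item Group B: $\mathit{home},\mathit{entry},\mathit{mem}_r,\mathit{mem}_u,\mathit{ret},\mathit{off}$ hold iff $g_2=h,e,\mu_r,\mu_u,\rho,\omega$, respectively.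
\item Levels $\ell_0,\ell_1,\ell_2$ (indices in $\mathbb Z_3$) and tiles $p_\theta$ for $\theta\in\mathcal T$: a state with $g_1=x$ or $g_1=(x,\beta)$ satisfies $\ell_{\ell(x)}$ and $p_{\tau(x)}$, and no other level or tile proposition holds anywhere.
\end{itemize}

\subsection*{The formula}
For $k\in\mathbb Z_3$ let $\mathit{caught}_k$ be the disjunction of
\[
\begin{array}{ll}
\mathit{entry}\land\lnot\ell_k & \text{(start at a level other than }k\text{)},\\
\mathit{home}\land v_b\land\lnot\ell_{k+2} & \text{(move }b\text{ too early)},\\
\mathit{home}\land(v_r\lor v_u)\land\ell_{k+2} & \text{(move }b\text{ missed)},\\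
(\mathit{mem}_r\land v_r)\lor(\mathit{mem}_u\land v_u) & \text{(move }\alpha\text{ repeated)},\\
\mathit{ret}\land(v_r\lor v_u) & \text{(a move other than }b\text{ after the loop)}.
\end{array}
\]
The formula $\Phi$ is the conjunction of (C1)--(C13).
\begin{itemize}
\item[(C1)] $\mathsf{AG}\,\chi$, where the propositional formula $\chi$ says: at most one proposition of Group A, at most one of Group B, at most one level and at most one tile hold, and $\mathit{cell}\to\bigvee_j\ell_j\land\bigvee_\theta p_\theta$.
\item[(C2)] $\mathit{init}\land\mathit{home}\land\mathsf{AX}\,\mathsf{AG}\,\lnot\mathit{init}\land K_1\mathit{init}\land K_2\mathit{home}$.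
\item[(C3)] $\mathsf{AG}\bigl(\mathit{home}\to\bigwedge_{j=2}^n\hat K_j\mathit{init}\bigr)$.
\item[(C4)] $\mathsf{AX}\bigl(\mathit{cell}\land(\mathit{home}\lor\mathit{entry})\bigr)\land\mathsf{EX}\,\mathit{home}\land\mathsf{EX}\,p_{\mathsf K}\land\mathsf{AX}\,\mathsf{AX}\,\mathsf{AG}\,\lnot\mathit{entry}$.
\item[(C5)] $\mathsf{AG}(\mathit{cell}\to\hat K_1\mathit{entry})$.
\item[(C6)] $\mathsf{AG}\bigl(\mathit{cell}\to\bigwedge_{\beta}\langle\!\langle1\rangle\!\rangle Xv_\beta\bigr)$.
\item[(C7)] $\mathsf{AG}(\mathit{cell}\land p\to K_1p\land\mathsf{AX}\,p)$ for every level or tile proposition $p$.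
\item[(C8)] $\mathsf{AG}(\mathit{cell}\land p\to\mathsf{AX}\,p)$ for $p\in\{\mathit{home},\mathit{mem}_r,\mathit{mem}_u,\mathit{ret}\}$.
\item[(C9)] $\mathsf{AG}\bigl(\mathit{home}\land v_\alpha\to\mathsf{AX}(\mathit{cell}\land(\mathit{home}\lor\mathit{mem}_\alpha))\bigr)$ for $\alpha\in\{r,u\}$, and\\ $\mathsf{AG}\bigl(\mathit{home}\land v_b\to\mathsf{AX}(\mathit{cell}\land\mathit{ret})\bigr)$.
\item[(C10)] $\mathsf{AG}(\mathit{home}\land v_\beta\land\ell_j\to\mathsf{AX}\,\ell_{j+1})$ for all $\beta$ and $j\in\mathbb Z_3$.
\item[(C11)] $\mathsf{AG}\bigl(\mathit{home}\land v_\alpha\land p_\theta\to\mathsf{AX}\bigvee_{(\theta,\theta')\in Q_\alpha}p_{\theta'}\bigr)$ for $\alpha\in\{r,u\}$ and $\theta\in\mathcal T$.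
\item[(C12)] $\mathsf{AG}(\mathit{entry}\to\mathsf{AX}\,\mathsf{AG}\,\mathit{off})$, and $\mathsf{AG}(\lnot\mathit{cell}\land p\to\mathsf{AX}\,\mathsf{AG}\,\mathit{off})$ for $p\in\{\mathit{mem}_r,\mathit{mem}_u,\mathit{ret}\}$.
\item[(C13)] $\bigwedge_{k\in\mathbb Z_3}\lnot\langle\!\langle1\rangle\!\rangle G\lnot\mathit{caught}_k$.
\end{itemize}
The formula $\Phi$ is computable from $n$ and the tile system, and its coalitions are $\emptyset,\{1\},\dots,\{n\}$.

\subsection*{The intended model satisfies the formula}
The test (C13) is the only conjunct that depends on the loop equations, and we treat it first.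

\begin{lemma}\label{lem:noescape}
$M_\tau,\iota\models\lnot\langle\!\langle1\rangle\!\rangle G\lnot\mathit{caught}_k$ for every $k\in\mathbb Z_3$.
\end{lemma}

\begin{proof}
Let $\sigma_1$ be a strategy of agent $1$. We choose the actions of agent $2$ so that the outcome from $\iota=(\bullet,h)$ reaches a state satisfying $\mathit{caught}_k$. Let $x^0=\sigma_1(\bullet)$.

If $\ell(x^0)\ne k$, agent $2$ goes to $e$, and $(x^0,e)\models\mathit{entry}\land\lnot\ell_k$. Let $\ell(x^0)=k$. Agent $2$ stays at $h$, and the path reaches $((x^0,\beta_0),h)$ with $\beta_0=\sigma_1(x^0)$. If $\beta_0=b$, this state satisfies $\mathit{home}\land v_b\land\lnot\ell_{k+2}$.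

Let $\beta_0=\alpha\in\{r,u\}$, $x^1=F_\alpha(x^0)$ and $\beta_1=\sigma_1(x^1)$. The level of $x^1$ is $k+1$, and agent $1$ plays $\beta_1$ both at $(x^1,h)$ and at $(x^1,\mu_\alpha)$. If $\beta_1=\alpha$, agent $2$ goes to $\mu_\alpha$, and $(x^1,\mu_\alpha)$ is followed by $((x^1,\alpha),\mu_\alpha)\models\mathit{mem}_\alpha\land v_\alpha$. If $\beta_1=b$, agent $2$ stays at $h$, and $((x^1,b),h)\models\mathit{home}\land v_b\land\lnot\ell_{k+2}$.

Let $\beta_1=\bar\alpha$, $x^2=F_{\bar\alpha}(x^1)$ and $\beta_2=\sigma_1(x^2)$. The level of $x^2$ is $k+2$. Agent $2$ stays at $h$, and the path passes through $(x^1,h)$, $((x^1,\bar\alpha),h)$, $(x^2,h)$ to $((x^2,\beta_2),h)$. If $\beta_2\in\{r,u\}$, this state satisfies $\mathit{home}\land(v_r\lor v_u)\land\ell_{k+2}$. If $\beta_2=b$, the next state is $(F_bF_{\bar\alpha}F_\alpha(x^0),\rho)=(x^0,\rho)$. There agent $1$ plays $\sigma_1(x^0)=\alpha$ again, and $((x^0,\alpha),\rho)\models\mathit{ret}\land v_\alpha$.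
\end{proof}

\begin{proposition}\label{prop:forward}
If a seeded torus tiling exists, then $\Phi$ is satisfiable over $\{1,\dots,n\}$.
\end{proposition}

\begin{proof}
We check (C1)--(C12) at the initial state $\iota=(\bullet,h)$ of $M_\tau$; (C13) is Lemma~\ref{lem:noescape}. A proposition $p$ whose truth depends only on $g_i$ satisfies $p\to K_ip$ at every state; this applies with $i=1$ to Group A, levels and tiles, and with $i=2$ to Group B.

(C1) is read off the labeling. (C2): no transition of agent $1$ leads to $\bullet$, and the knowledge statements follow from the observation above. (C3): a $\mathit{home}$ state $g$ has $g_2=h=\iota_2$, and agents $j\ge3$ have a single local state, so $g\sim_j\iota$ for all $j\ge2$, and $\iota\models\mathit{init}$. (C4): the successors of $\iota$ are all states $(x,h)$ and $(x,e)$ with $x\in D$, among them $((0,0),h)\models\mathit{home}\land p_{\mathsf K}$; agent $2$ enters $e$ only from $(\bullet,h)$, which occurs on a path from $\iota$ only at position $0$. (C5): $(x,e)\in St$ for each $x\in D$. (C6): from every state with $g_1=x$, a strategy that plays $\beta$ at $x$ leads to states with first component $(x,\beta)$. (C7): the successors of a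 state with $g_1=x$ have first component $(x,\beta)$, with the level and tile of $x$. (C8) is the column $g_1\in D$ of the table. (C9) follows from the last two entries of the first row, as $F_\beta(x)\in D$. (C10) is $\ell(F_\beta(x))=\ell(x)+1$. (C11) is $(\tau(x),\tau(F_\alpha(x)))\in Q_\alpha$, the tiling condition. (C12): by the last two rows of the table, agent $2$ goes to $\omega$ in the cases listed and never leaves $\omega$.
\end{proof}

\section{Every model contains a tiling}\label{sec:converse}

\begin{proposition}\label{prop:converse}
If $\Phi$ is satisfiable over $\{1,\dots,n\}$, then a seeded torus tiling exists.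
\end{proposition}

\begin{proof}
Let $M,\iota\models\Phi$. Write global states as $(x,y)$ with $x\in L_1$ and $y\in L_2\times\dots\times L_n$, and let $o=(\iota_2,\dots,\iota_n)$, so that $\iota=(\iota_1,o)$. We construct $D$, $F_r,F_u,F_b$, $\theta$ and $x_0$ as in Lemma~\ref{lem:torus}.

\medskip\noindent\textbf{Step 1: the initial state and the home states.}
Every state in $St\setminus\{\iota\}$ is reached by a path of length at least one, so by (C2) the state $\iota$ is the only one satisfying $\mathit{init}$. Since $\iota\models K_1\mathit{init}$,
\begin{equation}\label{eq:init}
g\in St,\ g\sim_1\iota\quad\Longrightarrow\quad g=\iota .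
\end{equation}
If $g\in St$ satisfies $\mathit{home}$, then by (C3) for each $j\ge2$ some state $g'\sim_jg$ satisfies $\mathit{init}$; this $g'$ is $\iota$, so $g_j=\iota_j$. Conversely, a state $g\in St$ with $g_2=\iota_2$ satisfies $\mathit{home}$ because $\iota\models K_2\mathit{home}$. Thus
\begin{equation}\label{eq:home}
\text{for }g\in St:\qquad g\models\mathit{home}\iff g=(g_1,o).
\end{equation}

\medskip\noindent\textbf{Step 2: cells.}
Let $D=A_1(\iota)$, the finite nonempty set of local states that agent $1$ can reach in its first step. We claim:
\begin{itemize}
\item[(a)] if $g\in St$ and $g\models\mathit{cell}$, then $g_1\in D$;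
\item[(b)] if $x\in D$, then $(x,o)\in St$ and $(x,o)\models\mathit{cell}\land\mathit{home}$.
\end{itemize}
For (a), (C5) gives $g'\in St$ with $g'_1=g_1$ and $g'\models\mathit{entry}$. Consider a path from $\iota$ to $g'$. Its length is not $0$, since $\iota\models\mathit{home}$ and (C1) excludes $\mathit{entry}$ there, and it is not $2$ or more by the last part of (C4). So $g'$ is a successor of $\iota$, and $g_1=g'_1\in A_1(\iota)$. For (b), some successor of $\iota$ satisfies $\mathit{home}$ by (C4), so by~\eqref{eq:home} we have $\iota_j\in A_j(\iota)$ for all $j\ge2$. By the product form~\eqref{eq:product}, $(x,o)$ is a successor of $\iota$. It satisfies $\mathit{cell}$ by (C4) and $\mathit{home}$ by~\eqref{eq:home}.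

For $x\in D$ let $\ell(x)\in\mathbb Z_3$ and $\theta(x)\in\mathcal T$ be the level and the tile that hold at $(x,o)$; they exist and are unique by (C1). By (C7) and (C1):
\begin{itemize}
\item[(c)] at every $(x,y)\in St$ with $x\in D$, and at all its successors if $(x,y)\models\mathit{cell}$, the only level is $\ell(x)$ and the only tile is $\theta(x)$.
\end{itemize}
By (C4) some successor $(x_0,y)$ of $\iota$ satisfies $p_{\mathsf K}$. Then $x_0\in D$, and $\theta(x_0)=\mathsf K$ by (c).

\medskip\noindent\textbf{Step 3: moves.}
Let $x\in D$ and $\beta\in\{r,u,b\}$. By (b) and (C6), $(x,o)\models\langle\!\langle1\rangle\!\rangle Xv_\beta$. The value at $x$ of a witnessing strategy is an action $a_\beta(x)\in P_1(x)$ with the following uniformity property: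
\begin{itemize}
\item[(d)] for \emph{every} $(x,y)\in St$, all successors of $(x,y)$ in which agent $1$ plays $a_\beta(x)$ satisfy $v_\beta$.
\end{itemize}
By (C8) and~\eqref{eq:home}, all successors of $(x,o)$ have second component $o$. So the only successor of $(x,o)$ under $a_\beta(x)$ is $(\nu_\beta(x),o)$, where $\nu_\beta(x)=t_1((x,o),a_\beta(x))$. It satisfies $\mathit{home}\land v_\beta$ and, by (c), carries the level and tile of $x$.

The states $(\iota_1,o)$, $(x,o)$ for $x\in D$, and $(\nu_\beta(x),o)$ satisfy $\mathit{init}$, $\mathit{cell}$ and $v_\beta$, respectively. These propositions exclude one another by (C1), so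
\begin{equation}\label{eq:disjoint}
\iota_1\notin D,\qquad\nu_\beta(x)\notin D\cup\{\iota_1\}.
\end{equation}
Nothing in $\Phi$ prevents agent $1$ from having several actions at $\nu_\beta(x)$. We fix once and for all an action $\kappa(l)\in P_1(l)$ for every $l\in L_1$ and put
\[
F_\beta(x)=t_1\bigl((\nu_\beta(x),o),\,\kappa(\nu_\beta(x))\bigr).
\]
The successors of $(\nu_\beta(x),o)$ under this action have the form $(F_\beta(x),y)$. They satisfy $\mathit{cell}$ by (C9), so $F_\beta(x)\in D$ by (a). They satisfy $\ell_{\ell(x)+1}$ by (C10), so $\ell(F_\beta(x))=\ell(x)+1$ by (c). For $\beta=\alpha\in\{r,u\}$ they satisfy some $p_{\theta'}$ with $(\theta(x),\theta')\in Q_\alpha$ by (C11), so $(\theta(x),\theta(F_\alpha(x)))\in Q_\alpha$ by (c).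

\medskip\noindent\textbf{Step 4: the loops close.}
We show that $F_bF_{\bar\alpha}F_\alpha(x)=x$ for all $x\in D$ and $\alpha\in\{r,u\}$. Let
\[
x^0=x,\qquad x^1=F_\alpha(x^0),\qquad x^2=F_{\bar\alpha}(x^1),\qquad x^3=F_b(x^2),
\]
and $k=\ell(x^0)$. The levels of these cells are $k,k+1,k+2,k$. Suppose $x^3\ne x^0$. Then the four cells are pairwise distinct, and $\iota_1$ is different from all of them by~\eqref{eq:disjoint}. So we can define a strategy $\sigma_1$ by letting $\sigma_1(\iota_1)$ be an action with $t_1(\iota,\sigma_1(\iota_1))=x^0$, which exists since $x^0\in A_1(\iota)$, by
\[
\sigma_1(x^0)=a_\alpha(x^0),\quad\sigma_1(x^1)=a_{\bar\alpha}(x^1),\quad\sigma_1(x^2)=a_b(x^2),\quad\sigma_1(x^3)=a_b(x^3),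
\]
and by $\sigma_1(l)=\kappa(l)$ for all other $l$. By~\eqref{eq:disjoint}, $\sigma_1$ agrees with $\kappa$ on all local states $\nu_\beta(x')$. We show that no $\lambda\in out(\iota,\sigma_1)$ contains a state satisfying $\mathit{caught}_k$. By~\eqref{eq:init} this gives $\iota\models\langle\!\langle1\rangle\!\rangle G\lnot\mathit{caught}_k$, contradicting (C13).

Call a state \emph{safe} if it falsifies $\mathit{caught}_k$. Each disjunct of $\mathit{caught}_k$ requires a Group B proposition other than $\mathit{off}$, and each disjunct except the first requires some $v_\beta$. With (C1) this gives three rules.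
\begin{itemize}
\item[(S1)] States satisfying $\mathit{off}$ are safe.
\item[(S2)] A state satisfying $\mathit{init}$ or $\mathit{cell}$ is safe unless it satisfies $\mathit{entry}\land\lnot\ell_k$.
\item[(S3)] Let $\lambda[i]=(x',y)\models\mathit{cell}\land p$ with $p\in\{\mathit{mem}_r,\mathit{mem}_u,\mathit{ret}\}$ and $\sigma_1(x')=a_\beta(x')$. If $(p,\beta)$ is none of $(\mathit{mem}_r,r)$, $(\mathit{mem}_u,u)$, $(\mathit{ret},r)$, $(\mathit{ret},u)$, then $\lambda[j]$ is safe for all $j\ge i$.
\end{itemize}
For (S3): $\lambda[i]$ is safe by (S2). Next, $\lambda[i+1]\models p\land v_\beta$ by (C8) and (d); these are its only propositions of Groups B and A, so it is safe by the assumption on $(p,\beta)$. As $\lambda[i+1]\models\lnot\mathit{cell}\land p$, all later states satisfy $\mathit{off}$ by (C12).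

Now follow $\lambda$. The state $\lambda[0]=\iota$ satisfies $\mathit{init}\land\mathit{home}$ and is safe by (S2).
\begin{itemize}
\item $\lambda[1]=(x^0,y)$ satisfies $\mathit{cell}\land(\mathit{home}\lor\mathit{entry})$ by (C4) and $\ell_k$ by (c), so it is safe by (S2). If it satisfies $\mathit{entry}$, all later states satisfy $\mathit{off}$ by (C12) and we are done. Otherwise $\lambda[1]=(x^0,o)$ by~\eqref{eq:home}.
\item $\lambda[2]=(\nu_\alpha(x^0),o)\models\mathit{home}\land v_\alpha\land\ell_k$. Here $v_b$ and $\ell_{k+2}$ fail, so both disjuncts with $\mathit{home}$ fail and the state is safe.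
\item $\lambda[3]=(x^1,y)\models\mathit{cell}\land(\mathit{home}\lor\mathit{mem}_\alpha)$ by (C9). If $\mathit{mem}_\alpha$ holds, (S3) applies to the pair $(\mathit{mem}_\alpha,\bar\alpha)$ and we are done. Otherwise $\lambda[3]=(x^1,o)$, safe by (S2).
\item $\lambda[4]=(\nu_{\bar\alpha}(x^1),o)\models\mathit{home}\land v_{\bar\alpha}\land\ell_{k+1}$. Again $v_b$ and $\ell_{k+2}$ fail, so the state is safe.
\item $\lambda[5]=(x^2,y)\models\mathit{cell}\land(\mathit{home}\lor\mathit{mem}_{\bar\alpha})$ by (C9). If $\mathit{mem}_{\bar\alpha}$ holds, (S3) applies to $(\mathit{mem}_{\bar\alpha},b)$ and we are done. Otherwise $\lambda[5]=(x^2,o)$, safe by (S2).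
\item $\lambda[6]=(\nu_b(x^2),o)\models\mathit{home}\land v_b\land\ell_{k+2}$. The first disjunct with $\mathit{home}$ fails because $\ell_{k+2}$ holds, the second because $v_r$ and $v_u$ fail. The state is safe.
\item $\lambda[7]=(x^3,y)\models\mathit{cell}\land\mathit{ret}$ by (C9), and (S3) applies to $(\mathit{ret},b)$.
\end{itemize}
So all states of $\lambda$ are safe, which is the desired contradiction. Hence $x^3=x^0$.

\medskip\noindent\textbf{Step 5: the torus.}
Step 4 with $\alpha=r$ and $\alpha=u$ gives $F_bF_uF_r=\mathrm{id}=F_bF_rF_u$ on the finite set $D$. Step 3 gives the tiling conditions for $\theta$, and Step 2 gives $\theta(x_0)=\mathsf K$. Lemma~\ref{lem:torus} yields a seeded torus tiling.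
\end{proof}

\section{Proof of the theorem and the role of the hypotheses}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(1) Fix $n\ge2$. For a machine $N$ let $\Phi_N$ be the formula of Section~\ref{sec:formula} for the tile system of Lemma~\ref{lem:tm}. The map $N\mapsto\Phi_N$ is computable, the coalitions in $\Phi_N$ are $\emptyset$ or singletons, and by Lemma~\ref{lem:tm} and Propositions~\ref{prop:forward} and~\ref{prop:converse} the machine $N$ halts on the empty tape iff $\Phi_N$ is satisfiable over $\{1,\dots,n\}$. So satisfiability for $n$ agents is $\Sigma^0_1$-hard, also when restricted to formulas with such coalitions, and it is in $\Sigma^0_1$ by Proposition~\ref{prop:re}. The problem $\mathrm{ATL}_i$-SAT is in $\Sigma^0_1$ by the same proposition and is $\Sigma^0_1$-hard because it contains the case $n=2$.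

(2) This is Proposition~\ref{prop:one} together with (1).

(3) A computable bound on the size of smallest models would make satisfiability decidable, as noted after Proposition~\ref{prop:re}, contradicting (1). A formula $\phi$ is valid iff $\lnot\phi$ is unsatisfiable, and $\phi$ is unsatisfiable iff $\lnot\phi$ is valid. By (1) the valid formulas thus form a $\Pi^0_1$-complete set, which is not recursively enumerable. The theorems of a recursive axiomatization are recursively enumerable, by listing all proofs, so no such axiomatization is sound and complete.
\end{proof}

We close by locating the features of the semantics in the reduction.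

\emph{Imperfect information} is used throughout. The knowledge operators in (C2), (C3), (C5) and (C7) carry Steps 1 and 2 of Proposition~\ref{prop:converse}; the uniformity property (d) obtained from (C6) is what makes rule (S3) work; and Lemma~\ref{lem:noescape} uses that the action of agent $1$ at a cell is the same whether agent $2$ is at $h$, $\mu_\alpha$ or $\rho$. Under the perfect-information semantics $K_i\varphi$ and $\hat K_i\varphi$ are equivalent to $\varphi$, and $\Phi$ is unsatisfiable: a successor of $\iota$ satisfying $\mathit{home}$, as in (C4), would satisfy $\mathit{init}$ by (C3), against (C2).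

\emph{The second agent} has four functions, one for each kind of local state other than $\omega$. At $h$ it marks the states on which the moves $F_\beta$ are defined. Its choice of $e$ makes every cell visible after the first step, as (C5) requires, and checks the starting level. Its choice of $\mu_\alpha$ checks that a move is not repeated. At $\rho$ it records that three moves have been made. Further agents are trivial in $M_\tau$, and in an arbitrary model (C3) holds them in their initial local states at $\mathit{home}$ states.

\emph{Memorylessness} is what forces agent $1$ to repeat $\alpha$ at $(x^0,\rho)$ in Lemma~\ref{lem:noescape}. A strategy that could depend on the sequence of local states visited so far could pick a cell of level $k$ and play $r,u,b,b$, and it would never be caught in $M_\tau$.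

\emph{The Moore form of transitions} gives the product form~\eqref{eq:product}, used for claim (b), and makes the next local state of agent $1$ independent of the simultaneous actions of the others, so that $F_\beta(x)$ is a single cell.

\emph{Finiteness of models} gives the upper bound of Proposition~\ref{prop:re}, and in Lemma~\ref{lem:torus} it gives both the commutation of $F_r$ and $F_u$ and the periodicity that forces the machine to halt.

\begin{thebibliography}{9}

\bibitem{eh}
Emerson and Halpern, JCSS (1985).

\bibitem{msatl}
Artur Niewiadomski, Magdalena Kacprzak, Damian Kurpiewski, Micha{\l} Knapik, Wojciech Penczek, Wojciech Jamroga,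
\emph{MsATL: a Tool for SAT-Based ATL Satisfiability Checking},
arXiv:2310.16519 (2023).

\end{thebibliography}
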